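\title{The circular chromatic number of a sparse random graph skips no interval}

\begin{abstract}
We prove a conjecture of Frieze and Pegden: for all reals $2\le a<b$ there is a constant $c>0$ such that the probability that the circular chromatic number $\chi_c$ of the random graph $G_{n,c/n}$ lies in $(a,b)$ does not tend to $0$. The main tool is a robustness theorem: with high probability, deleting any $\gamma n$ edges from $G_{n,c/n}$ lowers $\chi_c$ by at most $\varepsilon$, apart from an explicit effect of short odd cycles. We also show that $\chi_c(G_{n,c/n})$ is with high probability within $\varepsilon$ of $\max\{m_n(c),2+1/\ell\}$, where $2\ell+1$ is the length of a shortest odd cycle and the numbers $m_n(c)$ are deterministic and asymptotically equicontinuous in $c$. An interval $(a,b)$ can be hit with probability arbitrarily close to $1$ if and only if $b>3$.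
\end{abstract}

\section{Introduction}

Let $G$ be a finite simple graph. On a circle of circumference $r$, assign to each vertex of $G$ an open arc of length $1$ so that adjacent vertices receive disjoint arcs. The \emph{circular chromatic number} $\chi_c(G)$ is the infimum of the circumferences $r$ for which this is possible. If $r=k$ is an integer and only $k$ fixed disjoint arcs are used, this is a proper coloring with $k$ colors. Letting the arcs start anywhere gives a finer invariant: $\chi_c(G)$ is a rational number, and
\[
\chi(G)-1<\chi_c(G)\le\chi(G),
\]
so that $\chi(G)=\lceil\chi_c(G)\rceil$. For instance, all odd cycles have chromatic number $3$, but $\chi_c(C_{2\ell+1})=2+\frac1\ell$: the circular chromatic number sees that a long odd cycle is almost bipartite.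

Let $G_{n,p}$ be the Erd\H{o}s--R\'enyi random graph on $n$ vertices, in which each pair of vertices is an edge independently with probability $p$. We take $p=c/n$ with $c>0$ constant and let $n\to\infty$; an event holds \emph{whp} (with high probability) if its probability is $1-o(1)$. As $c$ grows from $0$ to $\infty$, the chromatic number of $G_{n,c/n}$ grows without bound, and being an integer it must jump. Does $\chi_c$ jump as well, or does it pass through the values in between? Frieze and Pegden \cite{FP} posed the following conjecture.

\begin{quote}
\emph{There are no real numbers $2\le a<b$ with the property that, for every value of $c$, $\Pr\big(\chi_c(G_{n,c/n})\in(a,b)\big)\to0$.}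
\end{quote}

The restriction $a\ge2$ is forced, because $\chi_c$ takes no value in $(1,2)$: two disjoint unit arcs need circumference $2$. There are reasons to doubt the conjecture. A single edge can raise $\chi_c$ by a whole unit: $m$ disjoint unit arcs need circumference $m$, so $\chi_c(K_m)=m$, while $K_m$ minus an edge is $(m-1)$-colorable. Raising $c$ by a small constant $\delta$ adds not one edge but about $\delta n/2$ edges. And for $c\le 1$ we shall see that $\chi_c(G_{n,c/n})$ is whp close to the discrete set $\{3,\frac52,\frac73,\dots,2\}$, so that in this range an interval such as $(2.6,2.9)$ is missed. On the other hand, the jump at $K_m$ comes from a small dense subgraph, whereas a small vertex set of $G_{n,c/n}$ spans hardly more edges than it has vertices. In such a graph a change of color that is needed at one place can be spread over long paths, at almost no cost in circumference. This second picture is the correct one.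

\begin{theorem}\label{thm:main}
For all reals $2\le a<b$ there is $c>0$ with
\[
\limsup_{n\to\infty}\Pr\big(\chi_c(G_{n,c/n})\in(a,b)\big)>0 .
\]
Hence the conjecture is true.
\end{theorem}

The proof rests on one statement about deleting edges. For $F\subseteq E(G)$, let $G-F$ be the graph obtained by deleting the edges in $F$ and keeping all vertices. Let $2\ell(G)+1$ be the length of a shortest odd cycle of $G$, with $\ell(G)=\infty$ and $1/\ell(G)=0$ if $G$ is bipartite.

\begin{theorem}[Robustness]\label{thm:robust}
For all $c_0>0$ and $\varepsilon>0$ there is $\gamma=\gamma(c_0,\varepsilon)>0$ such that whp $G_{n,c_0/n}$ has the following property: every spanning subgraph $G$ of it and every $F\subseteq E(G)$ with $|F|\le\gamma n$ satisfy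
\[
\chi_c(G)\le\max\Big\{\chi_c(G-F),\ 2+\frac1{\ell(G)}\Big\}+\varepsilon .
\]
\end{theorem}

Both terms of the maximum are lower bounds for $\chi_c(G)$ as soon as $G$ has an edge, so the estimate is tight up to $\varepsilon$. The second term cannot be dropped: one edge that closes a triangle raises $\chi_c$ to at least $3$. The set $F$ is arbitrary and may be chosen after looking at the graph. To deduce Theorem~\ref{thm:main}, we raise $c$ in steps so small that each step adds at most $\gamma n$ edges. With probability bounded away from $0$ there are no short odd cycles, and then $\chi_c$ climbs from below $a$ to above $b$ in steps too short to clear $(a,b)$.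

Theorem~\ref{thm:robust} also describes $\chi_c(G_{n,c/n})$ itself. Since a small linear number of edges hardly matters, the relevant quantity is the number of edges that must be deleted to reach a given circumference: for $r\ge2$ let
\[
Y_r(G)=\min\{|F|:\ F\subseteq E(G),\ \chi_c(G-F)\le r\},
\]
and for $0\le c\le n$ define the deterministic number
\[
m_n(c)=\inf\big\{r\ge2:\ \mathbb E\,Y_r(G_{n,c/n})\le n^{3/4}\big\}.
\]
The cutoff $n^{3/4}$ is chosen between two scales: $\sqrt n$, which bounds the fluctuations of $Y_r$, and $n$, the scale at which deletions begin to matter. The number $m_n(c)$ is finite since $Y_r=0$ for $r\ge\max(2,n)$; it is non-decreasing in $c$, and $m_n(0)=2$ (Section~\ref{sec:conc}).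

\begin{theorem}\label{thm:strong}
\leavevmode
\begin{enumerate}
\item[(i)] \emph{(Concentration.)} For all $c,\varepsilon>0$, whp $G=G_{n,c/n}$ satisfies
\[
\Big|\chi_c(G)-\max\Big\{m_n(c),\,2+\frac1{\ell(G)}\Big\}\Big|\le\varepsilon .
\]
\item[(ii)] \emph{(Equicontinuity.)} For all $c_0,\varepsilon>0$ there are $\delta>0$ and $n_0$ such that $m_n(c)\le m_n(c')\le m_n(c)+\varepsilon$ whenever $n\ge n_0$, $0\le c\le c'\le c_0$ and $c'-c\le\delta$.
\item[(iii)] \emph{(Range.)} $m_n(c)\to2$ if $c\le1$; $\liminf_n m_n(c)>2$ if $c>1$; $\sup_n m_n(c)<\infty$ for each $c$; and for each $b$ there is $c$ with $m_n(c)\ge b$ for all large $n$.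
\item[(iv)] \emph{(Hitting intervals.)} Let $2\le a<b$. There are a finite set $C\subset(0,\infty)$ and $p>0$ with
\[
\liminf_{n\to\infty}\ \max_{c\in C}\ \Pr\big(\chi_c(G_{n,c/n})\in(a,b)\big)\ge p .
\]
Moreover $\limsup_n\Pr(\chi_c(G_{n,c/n})\in(a,b))\ge p$ for all $c$ in some nonempty open interval. If $b>3$ one may take $p=1$.
\item[(v)] \emph{(Dichotomy.)} If $2\le a<b\le3$, then $\sup_{c>0}\limsup_n\Pr(\chi_c(G_{n,c/n})\in(a,b))<1$. So $p=1$ is possible in \emph{(iv)} if and only if $b>3$.
\end{enumerate}
\end{theorem}

Part (i) splits $\chi_c$ into a global, deterministic contribution $m_n(c)$ and a local, random one, the shortest odd cycle. The latter is at most $3$, which is why $3$ is the dividing line in (iv) and (v). For $c\le1$, parts (i) and (iii) give the claim made above that only the values $2+1/\ell$ are approached. Part (iv) contains Theorem~\ref{thm:main}; we nevertheless prove Theorem~\ref{thm:main} directly, because this takes half a page once Theorem~\ref{thm:robust} is available. We do not prove that $m_n(c)$ converges for each fixed $c$; this is why an upper limit appears in Theorem~\ref{thm:main} (see Remark~\ref{rem:limit}).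

Section~\ref{sec:basics} collects the basic facts and shows the main idea on an odd cycle. Section~\ref{sec:det} contains the three deterministic lemmas behind Theorem~\ref{thm:robust}, which is proved in Section~\ref{sec:robust}. Theorems~\ref{thm:main} and~\ref{thm:strong} are proved in Sections~\ref{sec:main} and~\ref{sec:strong}.

\section{Circular colorings, odd cycles and the coupling}\label{sec:basics}

We write $e(G)$ for the number of edges of $G$, $e(X)$ for the number of edges with both ends in a vertex set $X$, $G[X]$ for the subgraph induced on $X$, and $\mathrm e$ for the base of the natural logarithm.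

\subsection{Circular colorings}

For $r\ge2$ and real $x$, let $|x|_r$ be the distance from $x$ to $r\mathbb Z$. It satisfies $|x+y|_r\ge|x|_r-|y|$ and $|\lambda x|_{\lambda r}=\lambda|x|_r$ for $\lambda\ge1$. A \emph{circular $r$-coloring} of $G$ is a map $\varphi:V(G)\to\mathbb R/r\mathbb Z$ with $|\varphi(u)-\varphi(v)|_r\ge1$ for every edge $uv$. Open unit arcs starting at $x$ and $y$ are disjoint exactly when $|x-y|_r\ge1$, so for a graph with an edge $\chi_c(G)\ge2$ is the infimum of the $r$ for which a circular $r$-coloring exists. A graph without edges has $\chi_c=1$. Restricting a coloring shows that $\chi_c$ is monotone under taking subgraphs. A \emph{homomorphism} from $G$ to $H$ is a map $V(G)\to V(H)$ that sends edges to edges; composing it with a circular $r$-coloring of $H$ gives a circular $r$-coloring of $G$.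

\begin{lemma}\label{lem:basic}
A graph $G$ has a circular $r$-coloring for every $r\ge\max(2,\chi_c(G))$, and $\chi(G)-1<\chi_c(G)\le\chi(G)$.
\end{lemma}

\begin{proof}
Both claims hold for graphs without edges, so let $G$ have an edge. Take circular $r_i$-colorings $\varphi_i$ with $r_i\to\chi_c(G)$ and with values represented in $[0,r_i]$. Along a subsequence all values converge, and since $|x|_r$ is continuous in $(x,r)$, the limit is a circular $\chi_c(G)$-coloring. Multiplying it by $r/\chi_c(G)\ge1$ gives a circular $r$-coloring.

A proper coloring with colors $0,1,\dots,k-1$ is a circular $k$-coloring, so $\chi_c\le\chi$. Conversely, let $m=\lceil\chi_c(G)\rceil$ and let $\varphi$ be a circular $m$-coloring with values in $[0,m)$. Two values with the same integer part differ by less than $1$, so $\lfloor\varphi\rfloor$ is a proper coloring with $m$ colors, and $\chi(G)\le m<\chi_c(G)+1$.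
\end{proof}

\begin{lemma}\label{lem:cycle}
For every $\ell\ge1$, $\chi_c(C_{2\ell+1})=2+\frac1\ell$. Consequently $\chi_c(G)\ge2+\frac1{\ell(G)}$ for every graph $G$ with an edge, and every graph with a homomorphism to $C_{2\ell+1}$ has a circular $(2+\frac1\ell)$-coloring.
\end{lemma}

\begin{proof}
Let $r=2+\frac1\ell$ and identify the vertices with $\mathbb Z_{2\ell+1}$. Since $2\ell+1=\ell r$, the map $i\mapsto i\bmod r$ is well defined, and it is a circular $r$-coloring because $|1|_r=1$. Conversely, take any circular $r$-coloring. The difference of colors along the $i$-th edge has a representative in $[1,r-1]$; write it as $\frac r2+z_i$ with $|z_i|\le\frac r2-1$. Going once around the cycle gives $(2\ell+1)\frac r2+\sum_i z_i\in r\mathbb Z$, so $\sum_i z_i\in\frac r2+r\mathbb Z$ and $|\sum_i z_i|\ge\frac r2$. Hence $(2\ell+1)(\frac r2-1)\ge\frac r2$, that is, $\ell r\ge2\ell+1$. The consequences follow by monotonicity and by composition.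
\end{proof}

\subsection{The idea: closing a path into an odd cycle}

The smallest case of Theorem~\ref{thm:robust} in which something happens is a bipartite graph that is made non-bipartite by one edge.

\begin{example}\label{ex:path}
Let $G=C_{2\ell+1}$ with vertices $x_0,\dots,x_{2\ell}$ in order, and let $F=\{x_0x_{2\ell}\}$. The path $G-F$ has the circular $2$-coloring $\varphi(x_i)=i\bmod2$, which gives both ends of the missing edge the color $0$. This coloring is rigid: no vertex can move without its neighbors. We buy room by stretching. For $\eta>0$ the map $\varphi'=(1+\eta)\varphi$ takes values on a circle of circumference $R=2(1+\eta)$, and neighbors on the path are now at distance $1+\eta$. Each edge has slack $\eta$, so we may add to $\varphi'$ any real function $s$ that changes by at most $\eta$ along each edge of the path. To repair the edge $x_0x_{2\ell}$ we want $s(x_0)=0$ and $s(x_{2\ell})=1$, which is possible as soon as $2\ell\eta\ge1$: take $\eta=\frac1{2\ell}$ and $s(x_i)=i\eta$. For $\ell=2$ we have $\eta=\frac14$, $R=\frac52$, and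
\[
\begin{array}{c|ccccc}
 & x_0 & x_1 & x_2 & x_3 & x_4\\ \hline
\varphi & 0&1&0&1&0\\
\varphi' & 0&5/4&0&5/4&0\\
s & 0&1/4&1/2&3/4&1\\
\varphi'+s & 0&3/2&1/2&2&1
\end{array}
\]
The differences around the cycle in the last row are $\frac32,-1,\frac32,-1,-1$, each at distance $1$ from $\frac52\mathbb Z$. In general $R=2+\frac1\ell$, which is optimal by Lemma~\ref{lem:cycle}.
\end{example}

The cost $\eta$ is small because the two vertices that need new colors are far apart in $G-F$. It would be the same for any number of such vertices, as long as they are pairwise far apart. This is why linearly many edges can be repaired at once.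

\subsection{The coupling}

Attach independent uniform random variables $\xi_{uv}\in[0,1]$ to the pairs of vertices, and for $0\le c\le n$ let $G(c)$ be the graph of all pairs with $\xi_{uv}\le c/n$. Then $G(c)$ has the distribution of $G_{n,c/n}$, the graph $G(0)$ is almost surely empty, and $G(c)\subseteq G(c')$ for $c\le c'$. The number of edges of $G(c')$ that are not in $G(c)$ is binomial with mean at most $(c'-c)n/2$. A binomial variable $Z$ with $\mathbb EZ\le\mu$ has variance at most $\mu$, so Chebyshev's inequality gives
\begin{equation}\label{eq:binom}
\Pr(Z>2\mu)\le\Pr(Z-\mathbb EZ\ge\mu)\le1/\mu .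
\end{equation}
In particular $e(G_{n,c/n})\le cn$ whp. We also use that there are at most $n^j/(2j)$ cycles of length $j$ on $n$ labeled vertices, so that $G_{n,c/n}$ contains at most $c^j/(2j)$ of them in expectation.

\section{Repairing a coloring}\label{sec:det}

This section is deterministic. We are given a coloring of $G-F$ and want a coloring of $G$ on a slightly longer circle. The plan has three parts: enlarge the set of ends of $F$ to a set $U$ whose vertices are far apart except through edges inside $U$; color $G[U]$ afresh; and deform the old coloring so that it agrees with the new one on $U$. We begin with the last part, which is Example~\ref{ex:path} in general form.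

\begin{lemma}[Deformation]\label{lem:deform}
Let $r\ge2$, $\eta>0$, $R=(1+\eta)r$ and $L\ge R/\eta$. Let $U\subseteq V(G)$ and $G'=G-E(G[U])$. Suppose that $G'$ has a circular $r$-coloring $\varphi$, that $G[U]$ has a circular $R$-coloring $\psi$, and that distinct vertices of $U$ are at distance at least $L$ in $G'$. Then $G$ has a circular $R$-coloring.
\end{lemma}

\begin{proof}
The map $\varphi'=(1+\eta)\varphi$ takes values in $\mathbb R/R\mathbb Z$ and satisfies $|\varphi'(x)-\varphi'(y)|_R\ge1+\eta$ for $xy\in E(G')$. For $u\in U$ let $t(u)\in[0,R)$ be the rotation that $u$ needs, that is, $\varphi'(u)+t(u)\equiv\psi(u)\pmod R$. We let each $t(u)$ decay at rate $\eta$ with the distance $d$ in $G'$ (which may be infinite):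
\[
s(x)=\max\Big(0,\ \max_{u\in U}\big(t(u)-\eta\,d(x,u)\big)\Big).
\]
If $xy\in E(G')$, then $d(x,u)$ and $d(y,u)$ are both infinite or differ by at most $1$, so $|s(x)-s(y)|\le\eta$. For distinct $u,u'\in U$ we have $t(u')-\eta\,d(u,u')\le R-\eta L\le0\le t(u)$, so $s(u)=t(u)$: the rotations do not interfere. Let $\theta=\varphi'+s\bmod R$. On an edge $xy$ of $G'$ we have $|\theta(x)-\theta(y)|_R\ge(1+\eta)-\eta=1$. Every other edge of $G$ lies in $U$, where $\theta=\psi$.
\end{proof}

A distance condition of order $1/\eta$ is needed. In Example~\ref{ex:path}, with $U=\{x_0,x_{2\ell}\}$ at distance $2\ell$ and $r=2$, the other hypotheses hold for every $\eta>0$, but the conclusion fails when $\eta<\frac1{2\ell}$. Note also that $L$ depends on the circumference $R$; we will therefore need an a priori bound on $\chi_c$.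

The ends of the edges of $F$ need not be far apart. The remedy is to give up the old colors on every short path between them and to absorb the path into $U$. This may create new short paths, and in a dense graph the process swallows everything: in $K_n$ with $L\ge3$, a set $U$ with at least two vertices satisfies the distance condition only if it is the whole vertex set. But each absorbed path brings one more edge than it brings vertices, so in a graph whose small sets are sparse the process stops early.

\begin{lemma}[Closure]\label{lem:closure}
Let $L\ge2$ be an integer and $S\subseteq V(G)$ nonempty. Suppose that $e(X)<(1+\frac1{2L})|X|$ for all nonempty $X\subseteq V(G)$ with $|X|\le2L|S|$. Then there is $U\supseteq S$ with $|U|\le2L|S|$ such that distinct vertices of $U$ are at distance at least $L$ in $G-E(G[U])$.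
\end{lemma}

\begin{proof}
Let $U_0=S$. Suppose $U_i$ violates the distance condition. Among all paths in $G-E(G[U_i])$ that join two distinct vertices of $U_i$, let $P$ be a shortest one, and let $k_i$ be its number of interior vertices. These lie outside $U_i$, since otherwise an initial segment of $P$ would be a shorter such path. The length of $P$ is at most $L-1$, and it is at least $2$ because the edges inside $U_i$ were deleted; so $1\le k_i\le L-2$. Put $U_{i+1}=U_i\cup V(P)$. The $k_i+1$ edges of $P$ lie inside $U_{i+1}$ and not inside $U_i$, so
\[
|U_{i+1}|=|U_i|+k_i,\qquad e(U_{i+1})\ge e(U_i)+k_i+1 .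
\]
After $i\le2|S|$ steps, $|U_i|\le|S|+2|S|(L-2)\le2L|S|$ and $e(U_i)\ge|U_i|-|S|+i$. For $i=2|S|$ this would give $e(U_i)\ge|U_i|+|S|\ge(1+\frac1{2L})|U_i|$, contrary to the hypothesis. So the process stops at some $i<2|S|$, and $U=U_i$ is as required.
\end{proof}

It remains to color $G[U]$ from scratch, on a circle that may be barely longer than $2$. Short odd cycles are one obstruction, and density is another ($K_4$ has no homomorphism to $C_3$). For very sparse graphs short odd cycles are the only one. The reason is that a very sparse graph of minimum degree $2$ contains a long path of vertices of degree $2$, and such a path imposes no constraint on the colors of its ends.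

\begin{lemma}[Sparse graphs]\label{lem:sparsehom}
Let $k\ge1$ be an integer. If $e(X)<(1+\frac1{6k})|X|$ for all nonempty $X\subseteq V(H)$, and $H$ has no odd cycle of length less than $2k+1$, then $H$ has a homomorphism to $C_{2k+1}$, and hence a circular $(2+\frac1k)$-coloring.
\end{lemma}

\begin{proof}
We first observe that \emph{for all vertices $x,y$ of $C_{2k+1}$, possibly equal, and all $j\ge2k$, there is a walk of length exactly $j$ from $x$ to $y$.} If $x\ne y$, the two paths between them have lengths of different parity, both at most $2k$. If $x=y$, there are closed walks of lengths $0$ and $2k+1$, and an odd $j\ge2k$ is at least $2k+1$. In each case take the walk with the parity of $j$ and pad it by going back and forth along an edge.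

Both hypotheses pass to induced subgraphs. Let $H$ be a counterexample with the fewest vertices. It is connected, since otherwise its components could be mapped separately. It has minimum degree at least $2$, since a vertex of degree at most $1$ can be deleted and then mapped to a neighbor of the image of its neighbor. It is not a cycle: an even cycle maps onto an edge, and an odd cycle has length at least $2k+1$ and maps onto a closed walk of that length. (This is the only use of the hypothesis on odd cycles.) So $H$ has $n_3\ge1$ vertices of degree at least $3$.

Call a \emph{thread} a path, or a cycle through one distinguished end vertex, whose ends have degree at least $3$ and whose interior vertices have degree $2$. Following any edge in both directions through vertices of degree $2$ leads to vertices of degree at least $3$, as $H$ is connected and not a cycle. So the threads partition $E(H)$ and their interiors partition the vertices of degree $2$. Each thread leaves its ends twice in total, so the number of threads is $t=\frac12\sum_{\deg v\ge3}\deg v\ge\frac32n_3$.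

No thread has $j\ge2k$ edges. Otherwise it has an interior vertex, as $2k\ge2$; delete its interior, map the rest by minimality, and map the thread onto a walk of length $j$ between the images of its ends. So each thread has at most $2k-2$ interior vertices, and
\[
|V(H)|\le n_3+(2k-2)t\le\tfrac23t+(2k-2)t\le2kt .
\]
Each thread has one more edge than interior vertices, so $e(H)-|V(H)|=t-n_3\ge\frac t3\ge\frac{|V(H)|}{6k}$. This contradicts the density hypothesis for $X=V(H)$. The last claim is Lemma~\ref{lem:cycle}.
\end{proof}

For $k=1$ the condition on odd cycles is empty and $C_3=K_3$: a graph in which $e(X)<\frac76|X|$ for all nonempty $X$ is $3$-colorable.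

\section{The robustness theorem}\label{sec:robust}

The random graph enters through two properties, both inherited by subgraphs: small sets are very sparse, and the chromatic number is bounded.

\begin{lemma}\label{lem:sparse}
For $c_0>0$ and $\rho\in(0,1)$ there is $\alpha=\alpha(c_0,\rho)>0$ such that whp in $G_{n,c_0/n}$ every nonempty vertex set $X$ with $|X|\le\alpha n$ has $e(X)<(1+\rho)|X|$.
\end{lemma}

\begin{proof}
A violating set with $x$ vertices spans at least $y=\lceil(1+\rho)x\rceil$ edges, and $y-x\ge\max(1,\rho x)$. Let $q_x=\frac{\mathrm ec_0x}{2n}$. By $\binom Mj\le(\mathrm eM/j)^j$ and $y\ge x$, the expected number $E_x$ of pairs consisting of an $x$-set and $y$ edges inside it satisfies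
\[
E_x\le\binom nx\binom{\binom x2}y\Big(\frac{c_0}n\Big)^y\le\Big(\frac{\mathrm en}x\Big)^x\Big(\frac{\mathrm ex^2}{2y}\cdot\frac{c_0}n\Big)^y\le\Big(\frac{\mathrm en}x\Big)^xq_x^{\,y}=\Big(\frac{\mathrm e^2c_0}2\Big)^xq_x^{\,y-x}.
\]
The first $x$ edges pay for the choice of the set up to a factor exponential in $x$, and the $y-x$ surplus edges each cost $q_x$, which is small when $x/n$ is small. Let $A=\max(1,\mathrm e^2c_0/2)$, and choose $\alpha$ with $\mathrm ec_0\alpha/2\le1$ and $A(\mathrm ec_0\alpha/2)^\rho\le\frac12$. Then $q_x\le \mathrm ec_0\alpha/2\le 1$ for $x\le\alpha n$. For $x\le\log\log n$ we use $y-x\ge1$ and get $E_x\le A^xq_x$; these terms sum to at most $(\log\log n)^2A^{\log\log n}\,\mathrm ec_0/(2n)=n^{-1+o(1)}$. For $\log\log n<x\le\alpha n$ we use $y-x\ge\rho x$ and get $E_x\le\big(A(\mathrm ec_0\alpha/2)^\rho\big)^x\le2^{-x}$; these terms sum to $o(1)$. Markov's inequality finishes the proof.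
\end{proof}

\begin{lemma}\label{lem:bounded}
For $c_0>0$ there is an integer $D=D(c_0)\ge4$ such that whp $\chi(G_{n,c_0/n})\le D$.
\end{lemma}

\begin{proof}
Let $\alpha_1=\alpha(c_0,\frac16)$, $\Delta=\lceil2c_0/\alpha_1\rceil$ and $D=\Delta+3$. Whp the graph has at most $c_0n$ edges and satisfies Lemma~\ref{lem:sparse} with $\rho=\frac16$. Then the set $W$ of vertices of degree at least $\Delta$ has $|W|\le2c_0n/\Delta\le\alpha_1n$, so it induces a $3$-colorable graph by Lemma~\ref{lem:sparsehom} with $k=1$. The other vertices have degree less than $\Delta$ and can be colored greedily with $\Delta$ further colors.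
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:robust}]
The constants are chosen in the order in which they constrain each other: the bound $D=D(c_0)$ on the circumference determines the stretch $\eta$ that we can afford, $\eta$ determines the distance $L$, and $L$ determines the sparsity that is needed. One more parameter $k$ caps the length of the target cycle in Lemma~\ref{lem:sparsehom}, because a fixed sparsity cannot serve arbitrarily long cycles. Let
\[
k=\Big\lceil\frac2\varepsilon\Big\rceil,\quad\eta=\min\Big\{1,\frac\varepsilon{2D}\Big\},\quad L=\Big\lceil\frac{2D}\eta\Big\rceil,\quad\rho=\min\Big\{\frac1{6k},\frac1{2L}\Big\},\quad\alpha=\alpha(c_0,\rho),\quad\gamma=\frac\alpha{4L}.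
\]
Whp $G_{n,c_0/n}$ has chromatic number at most $D$, and its nonempty vertex sets $X$ with $|X|\le\alpha n$ have $e(X)<(1+\rho)|X|$. Assume both. They hold for every spanning subgraph $G$; fix $G$ and $F\subseteq E(G)$ with $|F|\le\gamma n$. If $F=\emptyset$ there is nothing to prove. Otherwise let $S$ be the set of ends of edges of $F$. Then $|S|\le2\gamma n$, so $2L|S|\le\alpha n$, and Lemma~\ref{lem:closure} gives $U\supseteq S$ with $|U|\le\alpha n$ whose vertices are pairwise at distance at least $L$ in $G'=G-E(G[U])$.

Let $M=\max\{\chi_c(G-F),2+\frac1{\ell(G)}\}$, $\ell'=\min(\ell(G),k)$, $r=\max\{\chi_c(G-F),2+\frac1{\ell'}\}$ and $R=(1+\eta)r$. Then $2\le r\le D$, because $\chi_c(G-F)\le\chi(G)\le D$ and $2+\frac1{\ell'}\le3$; and $r\le M+\frac1k\le M+\frac\varepsilon2$, because $\frac1{\ell'}\le\frac1{\ell(G)}+\frac1k$. We check the hypotheses of Lemma~\ref{lem:deform}.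
\begin{itemize}
\item Since $F\subseteq E(G[U])$, we have $G'\subseteq G-F$, so $G'$ has a circular $r$-coloring by Lemma~\ref{lem:basic}.
\item The graph $G[U]$ has no odd cycle shorter than $2\ell'+1$, and its nonempty vertex sets $X$ span fewer than $(1+\frac1{6k})|X|\le(1+\frac1{6\ell'})|X|$ edges. By Lemma~\ref{lem:sparsehom} it has a circular $(2+\frac1{\ell'})$-coloring, hence a circular $R$-coloring.
\item $L\ge2D/\eta\ge(1+\eta)r/\eta=R/\eta$.
\end{itemize}
Therefore $\chi_c(G)\le R\le r+\eta D\le M+\varepsilon$.
\end{proof}

The theorem speaks of all spanning subgraphs so that one event, defined in terms of $G(c_0)$, covers all graphs $G(c)$ with $c\le c_0$ of the coupling at once.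

\section{No interval is skipped}\label{sec:main}

Two more facts are needed: short odd cycles are absent with probability bounded away from $0$, and $\chi_c$ eventually exceeds any bound. For the first we recall \emph{Harris' inequality}: if $A_1,\dots,A_m$ are events determined by independent $\{0,1\}$-valued variables, and each $A_i$ is decreasing (it is preserved when a variable is changed from $1$ to $0$), then $\Pr(\bigcap_iA_i)\ge\prod_i\Pr(A_i)$.

\begin{lemma}\label{lem:ends}
\leavevmode
\begin{enumerate}
\item[(a)] For $0\le c\le c_0$, integers $k\ge1$ and $n\ge2c_0$,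
\[
\Pr\big(\ell(G_{n,c/n})\ge k\big)\ge p_0(c_0,k):=\exp\Big(-\sum_{j=3}^{2k-1}\frac{c_0^{\,j}}j\Big)>0 .
\]
\item[(b)] For every integer $t\ge2$, whp $\chi_c(G_{n,2t^2/n})>t$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The event $\ell\ge k$ says that no odd cycle of length at most $2k-1$ is present. The absence of a given cycle of length $j$ is a decreasing event of probability $1-(c/n)^j$. By Harris' inequality the probability in question is at least $\prod_j\big(1-(c/n)^j\big)^{n^j/(2j)}$, the product being over odd $j$ with $3\le j\le2k-1$. Since $c/n\le\frac12$ and $1-x\ge\mathrm e^{-2x}$ for $0\le x\le\frac12$, the $j$-th factor is at least $\exp(-c^j/j)$.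

(b) Let $c=2t^2$ and $s=\lceil n/t\rceil$. Then $\frac cn\binom s2\ge\frac{t^2}n\cdot\frac nt\big(\frac nt-1\big)=n-t$, so the probability that some $s$-set is independent is at most $2^n(1-\frac cn)^{\binom s2}\le2^n\mathrm e^{-n+t}\to0$. So whp every independent set has at most $s-1<n/t$ vertices. Then $t$ color classes cannot cover all vertices, so $\chi\ge t+1$ and $\chi_c>\chi-1\ge t$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\varepsilon=(b-a)/3$, and let $k\ge1/\varepsilon$ be an integer. By Lemma~\ref{lem:ends}(b) there is $c^*$ with $\chi_c(G_{n,c^*/n})\ge b$ whp. Let $\gamma=\gamma(c^*,\varepsilon)$ be as in Theorem~\ref{thm:robust}, let $N$ be an integer with $c^*/N\le\gamma$, and put $c_i=ic^*/N$ and $G_i=G(c_i)$ for $0\le i\le N$. The set $F_i=E(G_i)\setminus E(G_{i-1})$ has binomial size with mean at most $\gamma n/2$. By \eqref{eq:binom}, and since $N$ does not depend on $n$, whp $|F_i|\le\gamma n$ for all $i$.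

With probability at least $p_0(c^*,k)-o(1)$ the following all hold: $|F_i|\le\gamma n$ for all $i$; $G_N$ has the property in Theorem~\ref{thm:robust}; $\chi_c(G_N)\ge b$; and $\ell(G_N)\ge k$, so that $\ell(G_i)\ge k$ for all $i$. On this event, Theorem~\ref{thm:robust} applied to $G_i$ and $F_i$ gives
\[
\chi_c(G_i)\le\max\{\chi_c(G_{i-1}),\,2+\varepsilon\}+\varepsilon\qquad(1\le i\le N).
\]
Let $i$ be least with $\chi_c(G_i)>a$. It exists since $\chi_c(G_N)\ge b$, and $i\ge1$ since $\chi_c(G_0)=1$. From $\chi_c(G_{i-1})\le a$ and $2\le a$ we get $a<\chi_c(G_i)\le a+2\varepsilon<b$. So on this event some $G_i$ has $\chi_c(G_i)\in(a,b)$, and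
\[
\sum_{i=1}^N\Pr\big(\chi_c(G_{n,c_i/n})\in(a,b)\big)\ge p_0(c^*,k)-o(1).
\]
The numbers $N$ and $c_i$ do not depend on $n$, and the upper limit of a finite sum is at most the sum of the upper limits. Hence for some $i$ the upper limit of the $i$-th term is at least $p_0(c^*,k)/N>0$.
\end{proof}

\section{The deterministic part $m_n(c)$}\label{sec:strong}

We now prove Theorem~\ref{thm:strong}.

\subsection{Concentration: part (i)}\label{sec:conc}

The variable $\chi_c$ can change by a unit when one edge is added, which is large compared with the precision we want. The variable $Y_r$ also changes by at most $1$, but it lives on the scale $n$. This is the reason for passing to $Y_r$.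

By definition $Y_r(G)$ is non-increasing in $r$, and $Y_r(G)=0$ if and only if $\chi_c(G)\le r$. If $f$ is a pair not in $G$, then $Y_r(G)\le Y_r(G+f)\le Y_r(G)+1$: for the first inequality intersect an optimal deletion set of $G+f$ with $E(G)$, for the second add $f$ to an optimal deletion set of $G$. By the coupling, $\mathbb EY_r(G_{n,c/n})$ is therefore non-decreasing in $c$, and so is $m_n(c)$. Also $m_n(0)=2$, since $Y_2$ vanishes on the empty graph.

Recall the \emph{Efron--Stein inequality}: if $Z=g(X_1,\dots,X_M)$ with independent $X_i$, and $Z_i'$ is obtained from $Z$ by replacing $X_i$ with an independent copy $X_i'$, then $\operatorname{Var}Z\le\frac12\sum_i\mathbb E(Z-Z_i')^2$. For $Z=Y_r(G_{n,p})$ with $p=c/n$ and the edge indicators as $X_i$, we have $(Z-Z_i')^2\le1$, and $Z=Z_i'$ unless $X_i\ne X_i'$, which has probability $2p(1-p)\le2p$. Hence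
\[
\operatorname{Var}Y_r(G_{n,c/n})\le\binom n2\frac cn\le\frac{cn}2 .
\]
The factor $p$ matters: without it the bound on the standard deviation would be of order $n$, the same order as $Y_r$ itself. If $2\le r<m_n(c)$, then $\mathbb EY_r>n^{3/4}$, and Chebyshev's inequality gives
\begin{equation}\label{eq:below}
\Pr\big(\chi_c(G_{n,c/n})\le r\big)=\Pr(Y_r=0)\le\frac{\operatorname{Var}Y_r}{(\mathbb EY_r)^2}\le\frac c{2\sqrt n}.
\end{equation}
If $r>m_n(c)$, then $\mathbb EY_r\le n^{3/4}$ by monotonicity in $r$, and Markov's inequality gives, for $\gamma'>0$,
\begin{equation}\label{eq:above}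
\Pr\big(Y_r(G_{n,c/n})>\gamma'n\big)\le n^{-1/4}/\gamma' .
\end{equation}
Both bounds are explicit, so $r$ and $c$ may depend on $n$.

\begin{proof}[Proof of (i)]
\emph{Lower bound.} Whp $G$ has an edge, and then $\chi_c(G)\ge2+\frac1{\ell(G)}\ge2$ by Lemma~\ref{lem:cycle}. If $m_n(c)-\varepsilon<2$, this already gives $\chi_c(G)>m_n(c)-\varepsilon$. If $m_n(c)-\varepsilon\ge2$, the same inequality holds with probability at least $1-c/(2\sqrt n)$ by \eqref{eq:below}.

\emph{Upper bound.} Let $r=m_n(c)+\frac\varepsilon2$ and $\gamma=\gamma(c,\frac\varepsilon2)$. By \eqref{eq:above}, whp there is $F$ with $|F|\le\gamma n$ and $\chi_c(G-F)\le r$. By Theorem~\ref{thm:robust}, whp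
\[
\chi_c(G)\le\max\Big\{m_n(c)+\frac\varepsilon2,\ 2+\frac1{\ell(G)}\Big\}+\frac\varepsilon2\le\max\Big\{m_n(c),\ 2+\frac1{\ell(G)}\Big\}+\varepsilon.\qedhere
\]
\end{proof}

\subsection{Equicontinuity: part (ii)}

We show that $\chi_c(G(c'))\le m_n(c)+\varepsilon$ with probability bounded away from $0$. Short odd cycles prevent us from getting this whp, but since $m_n(c')$ is deterministic and \eqref{eq:below} tends to $0$, a positive probability is enough.

\begin{proof}[Proof of (ii)]
The first inequality is monotonicity. For the second let $k\ge2/\varepsilon$ be an integer, $\gamma=\gamma(c_0,\frac\varepsilon2)$ and $\delta=\gamma/2$. Let $0\le c\le c'\le c_0$ with $c'-c\le\delta$, and consider $G(c)\subseteq G(c')\subseteq G(c_0)$. Let $r=m_n(c)+\frac\varepsilon2$. The number of edges of $G(c')$ outside $G(c)$ has mean at most $\gamma n/4$, so it exceeds $\gamma n/2$ with probability at most $4/(\gamma n)$ by \eqref{eq:binom}. By \eqref{eq:above}, $Y_r(G(c))$ exceeds $\gamma n/2$ with probability at most $2n^{-1/4}/\gamma$. Outside these two events, deleting at most $\gamma n$ edges from $G(c')$ leaves a graph with $\chi_c\le r$. If moreover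 $G(c_0)$ has the property in Theorem~\ref{thm:robust} and $\ell(G(c'))\ge k$, then
\[
\chi_c(G(c'))\le\max\Big\{m_n(c)+\frac\varepsilon2,\ 2+\frac\varepsilon2\Big\}+\frac\varepsilon2=m_n(c)+\varepsilon .
\]
By Lemma~\ref{lem:ends}(a) this has probability at least $p_0(c_0,k)-o(1)$, where the $o(1)$ term does not depend on $c$ and $c'$. If $m_n(c')>m_n(c)+\varepsilon$, then \eqref{eq:below} bounds the same probability by $c_0/(2\sqrt n)$. These bounds are incompatible for $n\ge n_0(c_0,\varepsilon)$.
\end{proof}

\subsection{The range of $m_n$: part (iii)}

The claim for $c>1$ needs an argument of its own. It has two steps: $G_{n,c/n}$ is at linear distance from being bipartite, and a graph with $\chi_c$ close to $2$ is close to being bipartite. For $r=2$ note that $\chi_c\le2$ is equivalent to $\chi\le2$ by Lemma~\ref{lem:basic}, so $Y_2(G)$ is the least number of edges whose deletion makes $G$ bipartite.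

For the first step, a union bound over all $2^n$ two-colorings is too wasteful: a balanced coloring has no monochromatic edge with probability about $\mathrm e^{-cn/4}$, which does not beat $2^n$ when $c$ is near $1$. We expose the edges in two rounds instead. The first round provides a large tree, on which a nearly proper two-coloring is nearly determined; the few remaining candidates are destroyed by the second round. We use three textbook facts. The \emph{Erd\H{o}s--R\'enyi theorem}: for $c_0>1$ there is $\beta>0$ such that whp $G_{n,c_0/n}$ has a component with at least $\beta n$ vertices. \emph{Chernoff's bound}: a binomial variable $Z$ with mean $\mu$ satisfies $\Pr(Z\le\mu/2)\le\mathrm e^{-\mu/8}$. The \emph{entropy bound}: for $0<\gamma\le\frac12$, $\sum_{i\le\gamma n}\binom ni\le\mathrm e^{H(\gamma)n}$, where $H(\gamma)=-\gamma\ln\gamma-(1-\gamma)\ln(1-\gamma)\to0$ as $\gamma\to0$.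

\begin{lemma}\label{lem:farbip}
For $c>1$ there is $\gamma>0$ such that whp $Y_2(G_{n,c/n})>\gamma n$.
\end{lemma}

\begin{proof}
Fix $c_0$ with $1<c_0<c$, let $\beta$ be as above, and let $G_1=G(c_0)\subseteq G_2=G(c)$. Let $\kappa=\beta^2(c-c_0)/6$, and choose $\gamma\in(0,\frac12]$ with $\gamma\le\kappa/4$ and $H(\gamma)<\kappa/8$. Condition on $G_1$, assuming that it has at most $c_0n$ edges and a component $K$ with $|K|\ge\beta n$; this holds whp. Fix such a $K$, a spanning tree $T$ of $G_1[K]$ and a root of $T$, all chosen as functions of $G_1$.

If $Y_2(G_2)\le\gamma n$, there is $\sigma:K\to\{0,1\}$ with at most $\gamma n$ monochromatic edges in $G_2[K]$, and in particular at most $\gamma n$ in $T$. Call $\sigma$ a \emph{candidate} if it has at most $\gamma n$ monochromatic edges in $T$; this depends on $G_1$ only. A map $\sigma$ is determined by its value at the root and the set of monochromatic edges of $T$, and $T$ has fewer than $n$ edges, so there are at most $2\mathrm e^{H(\gamma)n}$ candidates.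

Fix a candidate, with color classes of sizes $x$ and $|K|-x$. By convexity the number of monochromatic pairs is $\binom x2+\binom{|K|-x}2\ge|K|(|K|-2)/4\ge\beta^2n^2/5$ for large $n$, and at least $\beta^2n^2/5-c_0n\ge\beta^2n^2/6$ of them are not edges of $G_1$. Given $G_1$, these pairs are edges of $G_2$ independently, each with probability $\frac{(c-c_0)/n}{1-c_0/n}\ge\frac{c-c_0}n$. The number of them in $G_2$ is binomial with mean at least $\kappa n$, so it is at most $\kappa n/2$, and a fortiori at most $\gamma n$, with probability at most $\mathrm e^{-\kappa n/8}$. The union bound over candidates gives conditional probability at most $2\mathrm e^{(H(\gamma)-\kappa/8)n}\to0$ for the event $Y_2(G_2)\le\gamma n$.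
\end{proof}

\begin{lemma}\label{lem:cut}
For every graph $G$ and $r\ge2$, $\ Y_2(G)\le Y_r(G)+\frac{r-2}r\,e(G)$.
\end{lemma}

\begin{proof}
Delete $Y_r(G)$ edges to obtain a graph $H$ with a circular $r$-coloring. Cut the circle into two halves at a uniformly random pair of antipodal points. Consider an edge of $H$ whose ends have colors at distance $d\in[1,\frac r2]$. The colors fall into different halves when one of the two cut points lies in the arc of length $d$ between them. Each does so with probability $d/r$, and almost surely not both, so the edge is separated with probability $2d/r\ge2/r$. For some cut at most $(1-\frac2r)e(H)$ edges are not separated, and deleting them leaves a bipartite graph.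
\end{proof}

\begin{proof}[Proof of (iii)]
\emph{The case $c\le1$.} Deleting one edge from each odd cycle makes a graph bipartite, so for $c<1$ we have $\mathbb EY_2\le\sum_{j\ge3}c^j/(2j)<\infty$, and $m_n(c)=2$ for large $n$. For $c=1$ and $\varepsilon>0$ take $\delta\le\frac12$ as in (ii) with $c_0=1$; then $2\le m_n(1)\le m_n(1-\delta)+\varepsilon=2+\varepsilon$ for large $n$.

\emph{The case $c>1$.} Let $\gamma$ be as in Lemma~\ref{lem:farbip}, and choose $r>2$ with $\frac{r-2}rc\le\frac\gamma2$. Whp $e(G_{n,c/n})\le cn$ and $Y_2>\gamma n$, so $Y_r\ge\gamma n/2$ by Lemma~\ref{lem:cut}. Hence $\mathbb EY_r\ge(1-o(1))\gamma n/2>n^{3/4}$ for large $n$. The same holds for all $r'\in[2,r]$, so $m_n(c)\ge r>2$ for large $n$.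

\emph{Boundedness.} Let $c>0$ and take $\delta,n_0$ as in (ii) with $c_0=c$ and $\varepsilon=1$. Going from $0$ to $c$ in $\lceil c/\delta\rceil$ steps gives $m_n(c)\le2+\lceil c/\delta\rceil$ for $n\ge n_0$. For the finitely many $n<n_0$ we have $m_n(c)\le\max(2,n)$.

\emph{Large values.} We may assume $b\ge3$. By Lemma~\ref{lem:ends}(b) there is $c$ with $\chi_c(G_{n,c/n})\ge b+1$ whp. By (i), whp $\chi_c(G_{n,c/n})\le\max\{m_n(c),3\}+\frac12$. For large $n$ both events occur together with positive probability, so $\max\{m_n(c),3\}\ge b+\frac12>3$, and $m_n(c)\ge b+\frac12$.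
\end{proof}

\subsection{Hitting an interval: part (iv)}

By (ii) and (iii), $m_n$ climbs from $2$ to beyond $b$ in small steps, so on a fine grid of values of $c$ it visits the middle of $(a,b)$. By (i), $\chi_c$ is then in $(a,b)$ unless a short odd cycle dominates the maximum.

\begin{proof}[Proof of (iv)]
If $b>3$, replace $a$ by $\max(a,3)$; this only shrinks the interval. Let $w=(b-a)/8$ and $\mu=a+4w$. By (iii) choose $c_0$ with $m_n(c_0)\ge b$ for large $n$. Let $\delta$ be as in (ii) for the parameters $c_0+1$ and $w$; decreasing it, we may assume that $\delta\le1$ and that $c_0/\delta$ is an integer. Let $C=\{i\delta:1\le i\le c_0/\delta\}$.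

Let $n$ be large. Since $m_n(c_0)\ge b>\mu$, there is a least $c(n)\in C$ with $m_n(c(n))\ge\mu$. Its predecessor $c(n)-\delta$ lies in $C\cup\{0\}$ and has $m_n<\mu$, as $m_n(0)=2<\mu$. So $m_n(c(n))\in[\mu,\mu+w]$ by (ii). Applying (ii) once more, every $c'>0$ with $|c'-c(n)|\le\delta$ satisfies
\begin{equation}\label{eq:window}
m_n(c')\in[\mu-w,\mu+2w]=[a+3w,\,a+6w].
\end{equation}

Let $0<c'\le c_0+1$ be fixed, let $G=G_{n,c'/n}$, and consider those $n$ for which \eqref{eq:window} holds. If $b>3$, then $m_n(c')>a\ge3\ge2+\frac1{\ell(G)}$ always; put $p=1$. If $b\le3$, let $k\ge1/(3w)$ be an integer and $p=p_0(c_0+1,k)$; by Lemma~\ref{lem:ends}(a), with probability at least $p$ we have $2+\frac1{\ell(G)}\le2+3w\le m_n(c')$. In both cases the maximum in (i) equals $m_n(c')$ with probability at least $p$, and (i) with $\varepsilon=w$ gives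
\begin{equation}\label{eq:hit}
\Pr\big(\chi_c(G_{n,c'/n})\in[a+2w,a+7w]\big)\ge p-o(1),
\end{equation}
where the $o(1)$ term may depend on $c'$, and $[a+2w,a+7w]\subset(a,b)$.

For the first claim take $c'=c(n)$; since $C$ is finite, the $o(1)$ term in \eqref{eq:hit} is uniform over $C$. For the second, some $\bar c\in C$ equals $c(n)$ for infinitely many $n$. For these $n$, \eqref{eq:window} holds for every $c'$ in $(\bar c-\delta,\bar c+\delta)\subset(0,c_0+1)$, and \eqref{eq:hit} shows that the upper limit is at least $p$ for each such $c'$.
\end{proof}

\subsection{Intervals below $3$: part (v)}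

A value strictly between $2$ and $3$ requires an odd cycle and forbids a triangle. For small $c$ the first is unlikely, and for the other $c$ a triangle appears with probability bounded away from $0$. We recall the \emph{Poisson limit for triangles}: for fixed $c>0$, the number of triangles in $G_{n,c/n}$ converges in distribution to a Poisson variable with mean $c^3/6$.

\begin{proof}[Proof of (v)]
Let $b\le3$ and $\chi_c(G)\in(a,b)\subseteq(2,3)$. Then $G$ is triangle-free, since $\chi_c(C_3)=3$, and not bipartite, since bipartite graphs have $\chi_c\le2$. For $c\ge\frac12$, the probability that $G_{n,c/n}$ is triangle-free tends to $\mathrm e^{-c^3/6}\le\mathrm e^{-1/48}$. For $c<\frac12$, the probability that it is not bipartite is at most the expected number of cycles, which is at most $\sum_{j\ge3}\frac{c^j}{2j}\le\frac16\sum_{j\ge3}2^{-j}=\frac1{24}<\mathrm e^{-1/48}$. So the supremum in (v) is at most $\mathrm e^{-1/48}<1$. If (iv) holds with $p=1$, then the upper limit equals $1$ for some $c$, which forces $b>3$; the converse is part of (iv).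
\end{proof}

\begin{remark}\label{rem:limit}
We do not prove that $m_n(c)$ converges as $n\to\infty$ for each fixed $c$, and nothing above needs it. Subsequences do converge, by the Arzel\`a--Ascoli argument: by (iii) and a diagonal choice, some subsequence converges at all rational $c\ge0$; by (ii) the limit is uniformly continuous on the rationals of each interval $[0,c_0]$, so it extends to a continuous function $m$; and comparing $m_n$ and $m$ at the points of a finite rational grid of mesh at most $\delta$, with (ii) between grid points, shows that the convergence is uniform on $[0,c_0]$.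
\end{remark}

\begin{thebibliography}{9}

\bibitem{FP}
Alan Frieze and Wesley Pegden, \emph{Between 2- and 3-colorability}, arXiv:1404.4987 (2014).

\end{thebibliography}
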